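\title{Hyperelliptic abelian functions as a $\mathcal D$-module: generators for the KP filtration}

\begin{abstract}
Let $X$ be a nonsingular hyperelliptic curve $y^2=f(x)$ with $\deg f=2g+1$, let $A$ be the ring of meromorphic functions on its Jacobian with poles only on the theta divisor $\Theta$, and let $\mathcal D$ be the ring of differential operators with constant coefficients. We prove, for every genus $g\ge1$, that the graded module associated with the KP filtration of $A$ is generated over $\mathcal D$ by $1$ and the minors of the matrix $(\wp_{ij})$. The proof compares $A$ with the module $Q$ presented by these generators and their obvious relations. The Hilbert series of $Q$ bounds the filtration from above, and $Q$ embeds in $A$ by an argument that combines the cohomology of $J(X)\setminus\Theta$ with a formal twist of the de Rham differential. We also obtain the minimal free resolution, a description of the generating sets, and an extension to singular $f$.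
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
An elliptic function with poles only at the lattice points is a linear combination of $1,\wp,\wp',\wp'',\dots$, because $\wp^{(k)}$ has a pole of order exactly $k+2$ and an elliptic function with at most simple poles at the lattice points is constant. So the ring of these functions is generated by $1$ and $\wp$ as a module over $\mathbb C[d/du]$, in a way that respects the order of the pole. This paper proves an analogue for hyperelliptic Jacobians of every genus.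

Fix $g\ge1$ and a polynomial
\[
f(x)=\sum_{k=0}^{2g+1}\lambda_kx^{2g+1-k},\qquad \lambda_0=1,
\]
without multiple roots. Let $X$ be the nonsingular projective curve of genus $g$ with affine equation $y^2=f(x)$ and one point $\infty$ at infinity. On the universal cover $\mathbb C^g$ of the Jacobian $J(X)=\mathbb C^g/\Lambda$ we use coordinates $u=(u_1,\dots,u_g)$ such that $du_i$ corresponds to the holomorphic differential $x^{g-i}dx/(2y)$. The theta divisor is
\[
\Theta=\Bigl\{\,\sum_{k=1}^{g-1}\int_\infty^{P_k}du\ :\ P_1,\dots,P_{g-1}\in X\Bigr\}\subset J(X),\qquad Y=J(X)\setminus\Theta .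
\]
Let $A$ be the affine ring of $Y$, that is, the ring of meromorphic functions on $J(X)$ with poles only on $\Theta$. The ring $\mathcal D=\mathbb C[\partial_1,\dots,\partial_g]$, $\partial_i=\partial/\partial u_i$, acts on $A$. Let $\sigma(u)$ be Klein's hyperelliptic sigma function (Section~\ref{sec:sigma} lists what we use about it) and put
\[
\wp_{i_1\cdots i_k}=-\partial_{i_1}\cdots\partial_{i_k}\log\sigma\in A\qquad(k\ge2).
\]

The equation of $X$ keeps its form when $x$, $y$, $\lambda_k$ are multiplied by $c^2$, $c^{2g+1}$, $c^{2k}$, and then $x^{g-i}dx/(2y)$ is multiplied by $c^{-(2i-1)}$. This suggests the degrees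
\[
\deg\partial_i=2i-1,\qquad \deg\wp_{i_1\cdots i_k}=\sum_{m=1}^k(2i_m-1).
\]
The \emph{KP filtration} is defined by $A_n=0$ for $n<0$ and, for $n\ge0$, by letting $A_n$ be the linear span of $1$ and of all monomials in the $\wp_{i_1\cdots i_k}$ of total degree at most $n$. We have $A_mA_n\subset A_{m+n}$ and, by the Leibniz rule, $\partial_iA_n\subset A_{n+2i-1}$. Hence
\[
\operatorname{gr}A=\bigoplus_n\operatorname{gr}_nA,\qquad \operatorname{gr}_nA=A_n/A_{n-1},
\]
is a graded ring and a graded $\mathcal D$-module, with $\operatorname{gr}_0A=\mathbb C\cdot1$. For $g=1$ the degree is the order of the pole. For $g\ge2$ it is not: all $\wp_{ij}$ have poles of order at most two along $\Theta$, while their degrees $2i+2j-2$ vary. Since $\lambda_k$ scales with positive weight but has degree $0$ as an element of $A$, passing to $\operatorname{gr}A$ should amount to setting $\lambda_k=0$ for $k\ge1$; Theorem~\ref{thm:B}(3) makes this precise.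

For $I\subset\{1,\dots,g\}$ put $\|I\|=\sum_{i\in I}(2i-1)$, so that $\|\{1,\dots,g\}\|=g^2$, and let $I^c$ be the complement of $I$. For subsets $I,K$ of the same cardinality let
\[
\Delta_{I,K}=\det(\wp_{ik})_{i\in I,\,k\in K},\qquad \Delta_{\emptyset,\emptyset}=1,
\]
with rows and columns in increasing order. Each term of the determinant is a monomial of degree $\|I\|+\|K\|$, so $\Delta_{I,K}\in A_{\|I\|+\|K\|}$. The following conjecture is posed in \cite{Nak}, where it is phrased as the surjectivity of a graded evaluation map.
\begin{quote}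
\emph{The $\mathcal D$-module $\operatorname{gr}A$ is generated by $1\in\operatorname{gr}_0A$ and the classes of the minors $\Delta_{I,K}$ in $\operatorname{gr}_{\|I\|+\|K\|}A$, where $1\le|I|=|K|\le g$.}
\end{quote}
It is known to hold for $g=1,2,3$. We prove it for all $g$.

\subsection{Why minors}\label{ss:why}
Let $T^*=\bigoplus_i\mathbb C\,du_i$, let $\Omega^k=A\otimes\wedge^kT^*$ with the exterior differential $d$, and let $\mathcal D$ act on $\Omega^k$ coefficientwise. Put $\mathrm{vol}=du_1\wedge\dots\wedge du_g$, and let $\mathrm{vol}_i$ be $(-1)^{i-1}$ times the same product with $du_i$ omitted, so that $du_j\wedge\mathrm{vol}_i$ is $\mathrm{vol}$ for $j=i$ and $0$ otherwise. Then $d(h\,\mathrm{vol}_i)=\partial_ih\,\mathrm{vol}$, and with $\mathcal D_+=(\partial_1,\dots,\partial_g)$ we get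
\[
H^g(\Omega^\bullet,d)=(A/\mathcal D_+A)\,\mathrm{vol}.
\]
Every generating set of the $\mathcal D$-module $A$ must span this space, which is the cohomology group $H^g(Y,\mathbb C)$. There are $2g$ evident closed $1$-forms in $\Omega^1$: the $du_i$, and the forms
\[
d\zeta_i=-\sum_j\wp_{ij}\,du_j,\qquad \zeta_i=\partial_i\log\sigma .
\]
A product of $g$ of these forms is, up to sign, a minor times $\mathrm{vol}$. If the cohomology of $Y$ is generated by these classes, the minors span $A/\mathcal D_+A$, and one guesses that they generate. The guess does not follow formally, for two reasons. A set that spans $M/\mathcal D_+M$ need not generate an ungraded module $M$: the $\mathbb C[\partial]$-module $M=\mathbb Ce^u$ has $M/\partial M=0$. And $\operatorname{gr}M$ may need more generators than $M$: if $M=\mathbb C[\partial]$ is filtered by $M_n=\langle1,\partial,\dots,\partial^{n+1}\rangle$ for $n\ge0$ and $M_{-1}=0$, then $\operatorname{gr}_0M$ has dimension two.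

\subsection{The module $Q$ and the main theorem}\label{ss:Q}
We write down the module that has these products as generators and only the relations that are visible at once. Let $H$ be the graded vector space with basis $\alpha_1,\dots,\alpha_g,\beta_1,\dots,\beta_g$, where $\deg\alpha_i=-(2i-1)$ and $\deg\beta_i=2i-1$; the $\alpha_i$ stand for $du_i$ and the $\beta_i$ for $d\zeta_i$. Put
\[
\omega=\sum_i\alpha_i\wedge\beta_i,\qquad E^k=\wedge^kH\big/\,\omega\wedge\wedge^{k-2}H .
\]
Since $\deg\omega=0$, each $E^k$ is graded. Define
\[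
d:\mathcal D\otimes E^k\to\mathcal D\otimes E^{k+1},\qquad d(P\otimes w)=\sum_i\partial_iP\otimes\alpha_i\wedge w,
\]
which satisfies $d^2=0$, and let
\[
Q=\operatorname{coker}\bigl(d:\mathcal D\otimes E^{g-1}\to\mathcal D\otimes E^g\bigr).
\]
We grade $\mathcal D\otimes E^k$ by $\deg(P\otimes w)=\deg P+\deg w+g^2$. Then $d$ has degree $0$, so $Q=\bigoplus_nQ_n$ is graded; it vanishes in negative degrees, and each $Q_n$ has finite dimension. Put $Q_{\le n}=\bigoplus_{m\le n}Q_m$.

The assignment $\alpha_i\mapsto du_i$, $\beta_i\mapsto d\zeta_i$ extends to an algebra map $\wedge^\bullet H\to\Omega^\bullet$ whose image consists of closed forms. It sends $\omega$ to $-\sum_{i,j}\wp_{ij}\,du_i\wedge du_j$, which is zero because $\wp_{ij}=\wp_{ji}$. We obtain maps $\operatorname{ev}:E^k\to\Omega^k$. In top degree we extend $\operatorname{ev}$ to the $\mathcal D$-linear map $\mathcal D\otimes E^g\to\Omega^g=A\,\mathrm{vol}$, $P\otimes w\mapsto P\cdot\operatorname{ev}(w)$. For $w\in E^{g-1}$,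
\[
\operatorname{ev}\bigl(d(P\otimes w)\bigr)=P\cdot\sum_idu_i\wedge\partial_i\operatorname{ev}(w)=P\cdot d\operatorname{ev}(w)=0,
\]
so $\operatorname{ev}$ descends to $\operatorname{ev}:Q\to A\,\mathrm{vol}$. Write $\alpha_K,\beta_I$ for the products of the $\alpha_k$, $k\in K$, and of the $\beta_i$, $i\in I$, in increasing order. The elements $\beta_I\wedge\alpha_{K^c}$ with $|I|=|K|$ span $E^g$. In the product $\operatorname{ev}(\beta_I\wedge\alpha_{K^c})$ only the terms $-\wp_{ik}\,du_k$ of $d\zeta_i$ with $k\in K$ survive, so
\begin{equation}\label{eq:evminor}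
\operatorname{ev}(\beta_I\wedge\alpha_{K^c})=\pm\Delta_{I,K}\,\mathrm{vol},\qquad
\deg(1\otimes\beta_I\wedge\alpha_{K^c})=\|I\|-\|K^c\|+g^2=\|I\|+\|K\|.
\end{equation}
Together with $\partial_iA_n\subset A_{n+2i-1}$ this gives $\operatorname{ev}(Q_{\le n})\subset A_n\mathrm{vol}$.

\begin{theorem}\label{thm:A}
For every $g\ge1$ and every nonsingular $X$, the map $\operatorname{ev}:Q_{\le n}\to A_n\,\mathrm{vol}$ is bijective for all $n$. Consequently $\operatorname{gr}A$ is generated over $\mathcal D$ by $1$ and the classes of the minors $\Delta_{I,K}$: the conjecture is true.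
\end{theorem}

Instead of expressing a given monomial in the $\wp_{i_1\cdots i_k}$ through the generators, we prove two inequalities between dimensions. The first is $\dim A_n\le\dim Q_{\le n}$: the Hilbert series of $Q$ is computed in Section~\ref{sec:Q}, and Section~\ref{sec:bound} presents $\operatorname{gr}A$ as a quotient of a complete intersection with the same series. The second is the injectivity of $\operatorname{ev}$ on $Q$: Section~\ref{sec:top} identifies $E^k$ with $H^k(Y,\mathbb C)$, and Section~\ref{sec:twist} deduces injectivity by twisting the de Rham differential. Section~\ref{sec:B} contains the finer Theorem~\ref{thm:B}: the minimal free resolution of $\operatorname{gr}A$, the description of generating sets, and a version for arbitrary, possibly singular, $f$.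

\section{The sigma function and the theta divisor}\label{sec:sigma}

We use the following standard facts.
\begin{itemize}
\item[(S1)] The function $\sigma$ is entire, $\sigma(u+\ell)=e^{L_\ell(u)}\sigma(u)$ for $\ell\in\Lambda$ with $L_\ell$ a polynomial of degree at most one, and the zero divisor of $\sigma$ is the pullback of $\Theta$ with multiplicity one. In particular $\wp_{i_1\cdots i_k}\in A$.
\item[(S2)] The divisor $\Theta$ is irreducible and ample, so $Y$ is a smooth affine variety with coordinate ring $A$. Moreover $h^0(J(X),\mathcal O(\Theta))=1$, that is, a meromorphic function on $J(X)$ with at most a simple pole along $\Theta$ and no other pole is constant, and the group $\{v\in J(X):\Theta+v=\Theta\}$ is finite.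
\item[(S3)] (Jacobi inversion; \cite{Baker,BEL}, after the rescaling $y\to2y$ and the reversal of indices.) For generic points $P_k=(x_k,y_k)\in X$ and $u=\sum_{k=1}^g\int_\infty^{P_k}du$,
\[
\prod_{k=1}^g(z-x_k)=z^g-\sum_{i=1}^g\wp_{1i}(u)\,z^{g-i}.
\]
\end{itemize}
We call $(P_1,\dots,P_g)$ \emph{generic} if it lies in a fixed nonempty Zariski open subset of $X^g$ on which (S3) holds, the $x_k$ are finite and distinct, and all $y_k\ne0$. The Abel--Jacobi map $X^g\to J(X)$ is surjective, so the corresponding points $u$ are dense, and an identity in $A$ may be verified at them.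

If $\sigma$ is multiplied by the exponential of a quadratic form, each $\wp_{ij}$ shifts by a constant, and a monomial in the $\wp_{i_1\cdots i_k}$ changes by monomials of lower degree. So the normalization of $\sigma$ is immaterial for the filtration.

\begin{lemma}\label{lem:transl}
\begin{enumerate}
\item If $\nu\in\mathbb C^g$ is nonzero, then $\Theta$ is not invariant under all the translations by $s\nu$, $s\in\mathbb C$.
\item If $h\in A$ and $\partial_1h=0$, then $h$ is constant.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The lattice $\Lambda$ is countable, so the line $\mathbb C\nu$ has infinite image in $J(X)$, whereas the stabilizer of $\Theta$ is finite by (S2).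

(2) A nonconstant $h$ has poles, and since $\Theta$ is irreducible its polar divisor is $m\Theta$ with $m\ge1$. As $h$ is invariant under the translations by $(s,0,\dots,0)$, so is $\Theta$, contradicting (1).
\end{proof}

\section{Genus one and genus two}\label{sec:examples}

\subsection{Genus one: the proof in miniature}
Let $g=1$, $\wp=\wp_{11}$, $\alpha=\alpha_1$, $\beta=\beta_1$, $\partial=\partial_1$. Here $E^0=\mathbb C$, $E^1=\langle\alpha,\beta\rangle$ and $d(1\otimes1)=\partial\otimes\alpha$. So $Q=\mathbb C\alpha\oplus\mathcal D\beta$ with $\alpha$ in degree $0$ and $\beta$ in degree $2$, and $\dim Q_n$ equals $1,0,1,1,1,\dots$ for $n=0,1,2,\dots$.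

\emph{Upper bound.} By (S3), $x=\wp(u)$, and $du=dx/(2y)$ gives $\wp'=2y$. Hence $\wp'^2=4f(\wp)$ and $\wp''=2f'(\wp)$. It follows that $A_n$ is spanned by the functions $\wp^i$ and $\wp^i\wp'$ of degree at most $n$. There is one such function in each degree $0,2,3,\dots$, so $\dim A_n\le\dim Q_{\le n}$.

\emph{Cohomology.} If $\mu\,du+\nu\,d\zeta_1=dh$ with $h\in A$ and constants $\mu,\nu$, then $h'=\mu-\nu\wp$ has at most a double pole, $h$ has at most a simple pole, so $h$ is constant and $\mu=\nu=0$.

\emph{Injectivity.} We must show that $c\,du+P(\partial)\,d\zeta_1=0$ forces $c=0$ and $P=0$. One could look at the order of the pole, but this argument is not available in higher genus. Instead let $t$ be a formal variable and, for a series $\eta\in A[[t]]$, put $\nabla\eta=d\eta+t\eta\,du=(\eta'+t\eta)\,du$. Modulo the image of $\nabla$, differentiating a $1$-form is the same as multiplying it by $-t$. So our relation gives $c\,du+P(-t)\,d\zeta_1=\nabla\eta$ for some $\eta=\sum_r\eta_rt^r$. Write $P(-t)=\sum_rc_rt^r$ and compare coefficients: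
\[
c\,du+c_0\,d\zeta_1=d\eta_0,\qquad -\eta_{r-1}\,du+c_r\,d\zeta_1=d\eta_r\quad(r\ge1).
\]
The first equation gives $c=c_0=0$, and $\eta_0$ is constant. Then the equation for $r=1$ is again a relation with constant coefficients, so $c_1=0$ and $\eta_1$ is constant, and so on. All $c_r$ vanish. The twist has turned a relation over $\mathcal D$ into a sequence of relations in de Rham cohomology.

\subsection{Genus two: a determinant appears}\label{ss:g2}
Let $g=2$. The space $E^2=\wedge^2H/\mathbb C\omega$ has dimension five. By \eqref{eq:evminor} its generators evaluate, up to sign, to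
\[
1,\quad \wp_{11},\quad \wp_{12},\quad\wp_{22},\quad \Delta=\wp_{11}\wp_{22}-\wp_{12}^2,
\]
of degrees $0,2,4,6,8$. The relation $\omega$ identifies $\wp_{12}$ with $\wp_{21}$. The four relations $d(1\otimes\alpha_i)$, $d(1\otimes\beta_i)$ read $\partial_11=\partial_21=0$, $\partial_1\wp_{12}=\partial_2\wp_{11}$, $\partial_1\wp_{22}=\partial_2\wp_{12}$, and none of them involves $\Delta$. Modulo the last two relations a derivative of a generator $\wp_{ij}$ depends only on the multiset of all its indices, and sending $\wp_{ij}$ to $\partial_i\partial_j$ shows that there is no further relation. So $Q\cong\mathbb C\oplus\mathcal D_+^2\oplus\mathcal D\Delta$, and Theorem~\ref{thm:A} says that $1$, the functions $\wp_{i_1\cdots i_k}$ with $i_1\le\dots\le i_k$, and the derivatives $\partial_1^m\partial_2^n\Delta$, taken in degree at most $N$, form a basis of $A_N$.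

\section{A free resolution and the Hilbert series of $Q$}\label{sec:Q}

To count dimensions in $Q$ we need the relations among the relations. They are given by the complex $\mathcal D\otimes E^\bullet$ itself. We use two facts.

\emph{Koszul complex.} The complex $K^a=\mathcal D\otimes\wedge^a\langle\alpha_1,\dots,\alpha_g\rangle$ with differential $\sum_i\partial_i\otimes\alpha_i\wedge$ is the Koszul complex of the regular sequence $\partial_1,\dots,\partial_g$; it is exact in degrees $a<g$.

\emph{Lefschetz injectivity.} If $\omega$ is a nondegenerate element of $\wedge^2$ of a space $H$ of dimension $2g$, then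
\begin{equation}\label{eq:lef}
\omega\wedge\ :\ \wedge^kH\to\wedge^{k+2}H\quad\text{is injective for }k\le g-1 .
\end{equation}
Indeed, write $\omega=\sum_i\alpha_i\wedge\beta_i$. Each $\wedge^\bullet\langle\alpha_i,\beta_i\rangle$ is an $\mathfrak{sl}_2$-module with raising operator $\alpha_i\wedge\beta_i\wedge$ and with $\wedge^k$ in weight $k-1$. On the tensor product $\wedge^\bullet H$ the raising operator is $\omega\wedge$ and $\wedge^kH$ has weight $k-g$; in a finite-dimensional $\mathfrak{sl}_2$-module the raising operator is injective on negative weights.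

\begin{lemma}\label{lem:res}
The sequence $0\to\mathcal D\otimes E^0\xrightarrow{d}\cdots\xrightarrow{d}\mathcal D\otimes E^g\to Q\to0$ is exact.
\end{lemma}

\begin{proof}
Let $C^k=\mathcal D\otimes\wedge^kH$ with $d=\sum_i\partial_i\otimes\alpha_i\wedge$, and $C^k=0$ for $k<0$. The differential does not touch the $\beta_i$, so $C^k=\bigoplus_{a+b=k}K^a\otimes\wedge^b\langle\beta_1,\dots,\beta_g\rangle$ as complexes, and $H^k(C^\bullet)=0$ for $k<g$. Also $d$ commutes with $\omega\wedge$.

Let $k<g$, let $w\in\mathcal D\otimes E^k$ satisfy $dw=0$, and lift $w$ to $c\in C^k$. Then $dc=\omega\wedge c'$ with $c'\in C^{k-1}$. Applying $d$ gives $\omega\wedge dc'=0$ with $dc'\in C^k$, so $dc'=0$ by \eqref{eq:lef}. Hence $c'=dc''$ with $c''\in C^{k-2}$, and $d(c-\omega\wedge c'')=0$. Therefore $c-\omega\wedge c''\in dC^{k-1}$, and $w\in d(\mathcal D\otimes E^{k-1})$, which is zero if $k=0$. Exactness at $\mathcal D\otimes E^g$ and at $Q$ is the definition of $Q$.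
\end{proof}

For a graded space $M$, bounded below and with finite-dimensional pieces, write $\operatorname{ch}M=\sum_n\dim M_n\,q^n$.

\begin{lemma}\label{lem:hilb}
$\displaystyle \operatorname{ch}Q=C(q):=\frac{\prod_{i=g+2}^{2g+1}(1-q^{2i})}{\prod_{i=1}^g(1-q^{2i})(1-q^{2i+1})}$.
\end{lemma}

\begin{proof}
The degrees of the basis of $H$ are $-(2g-1)+2j$ for $0\le j\le2g-1$. The $q$-binomial theorem $\prod_{j=0}^{N-1}(1+sv^j)=\sum_ks^kv^{k(k-1)/2}\genfrac{[}{]}{0pt}{}{N}{k}_v$, where $\genfrac{[}{]}{0pt}{}{N}{k}_v=\prod_{i=1}^k\frac{1-v^{N-k+i}}{1-v^i}$, applied with $N=2g$, $v=q^2$ and $s$ replaced by $sq^{-(2g-1)}$, gives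
\[
c_k:=\operatorname{ch}\wedge^kH=q^{k(k-1)-(2g-1)k}\genfrac{[}{]}{0pt}{}{2g}{k}_{q^2}=q^{(k-g)^2-g^2}\genfrac{[}{]}{0pt}{}{2g}{k}_{q^2}.
\]
By \eqref{eq:lef}, $\operatorname{ch}E^k=c_k-c_{k-2}$ for $k\le g$, and in $\sum_{k=0}^g(-1)^{g-k}(c_k-c_{k-2})$ everything cancels except $c_g-c_{g-1}$. Lemma~\ref{lem:res}, the shift by $g^2$, and $\genfrac{[}{]}{0pt}{}{2g}{g-1}_{q^2}=\genfrac{[}{]}{0pt}{}{2g}{g}_{q^2}\frac{1-q^{2g}}{1-q^{2g+2}}$ give
\[
\operatorname{ch}Q=\frac{\genfrac{[}{]}{0pt}{}{2g}{g}_{q^2}-q\genfrac{[}{]}{0pt}{}{2g}{g-1}_{q^2}}{\prod_{i=1}^g(1-q^{2i-1})}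
=\genfrac{[}{]}{0pt}{}{2g}{g}_{q^2}\,\frac{1-q^{2g+2}-q+q^{2g+1}}{(1-q^{2g+2})\prod_{i=1}^g(1-q^{2i-1})}.
\]
The last numerator is $(1-q)(1+q^{2g+1})$, so
\[
\operatorname{ch}Q=\frac{\prod_{i=g+2}^{2g}(1-q^{2i})}{\prod_{i=1}^g(1-q^{2i})}\cdot\frac{(1-q)(1+q^{2g+1})}{\prod_{i=1}^g(1-q^{2i-1})}.
\]
Multiply numerator and denominator by $1-q^{2g+1}$. The numerator acquires the factor $1-q^{4g+2}$, and $(1-q^{2g+1})\prod_{i=1}^g(1-q^{2i-1})=(1-q)\prod_{i=1}^g(1-q^{2i+1})$. The result is $C(q)$.
\end{proof}

The series $C(q)$ has the shape of the Hilbert series of a ring with generators in degrees $2,3,\dots,2g+1$ and $g$ independent relations in degrees $2g+4,2g+6,\dots,4g+2$. For $g=2$ the coefficient of $q^8$ is $5-1=4$ (five monomials of degree $8$ in generators of degrees $2,3,4,5$, and one relation), in agreement with the basis $\wp_{11111111},\wp_{111112},\wp_{1122},\Delta$ of Section~\ref{ss:g2}. The next section finds such a ring.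

\section{Polynomial coordinates and the upper bound}\label{sec:bound}

The filtration is defined through infinitely many functions. To bound $\dim A_n$ we need finitely many generators of $\bigcup_nA_n$ that are compatible with degrees, and enough relations. Jacobi inversion suggests them: a generic $u$ corresponds to $g$ points $(x_k,y_k)$, which are encoded by the monic polynomial $U$ with roots $x_k$ and the polynomial $V$ of degree $<g$ with $V(x_k)=y_k$. This gives $2g$ coefficients, subject to the $g$ conditions that $U$ divide $f-V^2$.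

\subsection{The universal ring}
To keep track of degrees we now let $\lambda=(\lambda_1,\dots,\lambda_{2g+1})$ be indeterminates and write $\lambda^0\in\mathbb C^{2g+1}$ for the coefficients of the given curve. Let
\[
S=\mathbb C[\lambda,a_1,\dots,a_g,b_1,\dots,b_g],\qquad \deg\lambda_k=2k,\quad\deg a_i=2i,\quad\deg b_i=2i+1,
\]
and give auxiliary variables $z,w$ the degree $2$. In $S[z]$ put
\[
U(z)=z^g-\sum_ia_iz^{g-i},\qquad V(z)=\tfrac12\sum_ib_iz^{g-i},\qquad f-V^2=UW+\sum_{j=0}^{g-1}r_jz^j,
\]
where the last formula is division with remainder by the monic polynomial $U$. The polynomials $U,V,f$ are homogeneous of degrees $2g$, $2g+1$, $4g+2$. Division by a monic homogeneous polynomial preserves homogeneity, so $W$ is homogeneous of degree $2g+2$ and monic of degree $g+1$ in $z$, and $r_j\in S$ is homogeneous of degree $4g+2-2j$. Let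
\[
R=S/(r_0,\dots,r_{g-1}),\qquad \bar R=R/(\lambda)R=\mathbb C[a,b]/(r_0^{(0)},\dots,r_{g-1}^{(0)}),\qquad r_j^{(0)}=r_j|_{\lambda=0}.
\]
For $g=1$ we have $U=z-a_1$, $V=b_1/2$, and $r_0=f(a_1)-b_1^2/4$ is the Weierstrass relation.

\begin{lemma}\label{lem:free}
The graded ring $R$ is a free $\mathbb C[\lambda]$-module, and $\operatorname{ch}\bar R=C(q)$.
\end{lemma}

\begin{proof}
We use the following fact of commutative algebra. Let $S$ be a polynomial ring in $N$ variables of positive degrees, and let $s_1,\dots,s_N$ be homogeneous elements of positive degrees $d_1,\dots,d_N$ whose only common zero is the origin. Then the $s_j$ are algebraically independent (they form a regular sequence), and $S$ is a graded free module of finite rank over $\mathbb C[s_1,\dots,s_N]$. Consequently $S/(s_1,\dots,s_k)$ is free over $\mathbb C[s_{k+1},\dots,s_N]$ and has Hilbert series $\operatorname{ch}S\cdot\prod_{j\le k}(1-q^{d_j})$.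

Apply this to the $4g+1$ elements $r_j,\lambda_k,b_i$. At a common zero, $V=0$ and $f=z^{2g+1}$, and $U$ divides $z^{2g+1}$; so $U=z^g$ and $a=0$. Hence $R$ is free over $\mathbb C[\lambda,b]$, thus over $\mathbb C[\lambda]$. In $\operatorname{ch}\bar R$ the factors for the $\lambda_k$ cancel, and the degrees $4g+2-2j$ of the $r_j$ are the numbers $2i$ with $g+2\le i\le2g+1$. This is $C(q)$.
\end{proof}

\subsection{The flows}
The following two expressions are polynomials in $z,w$ over $S$, since the numerators vanish at $w=z$:
\begin{align}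
\Phi(z,w)&=-2\,\frac{U(w)V(z)-V(w)U(z)}{w-z},\label{eq:flowU}\\
\Psi(z,w)&=\frac{U(w)W(z)-W(w)U(z)}{w-z}+U(w)U(z).\label{eq:flowV}
\end{align}
Both are symmetric and of degree at most $g-1$ in each variable. For $\Phi$ this holds because the numerator has degree at most $g$. In $\Psi$ the fraction has degree $g$ in $z$ with leading coefficient $-U(w)$, which the second term cancels; so $\Psi$ is the remainder of the fraction modulo $U(z)$. We may therefore define $\mathbb C[\lambda]$-linear derivations $\delta_1,\dots,\delta_g$ of $S$ by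
\begin{equation}\label{eq:delta}
\sum_jw^{g-j}\delta_jU(z)=\Phi(z,w),\qquad \sum_jw^{g-j}\delta_jV(z)=\Psi(z,w),
\end{equation}
where $\delta_j$ acts on coefficients. As $\Phi$ and $\Psi$ are homogeneous of degrees $4g-1$ and $4g$, the elements $\delta_ja_i$ and $\delta_jb_i$ are homogeneous of degrees $2i+2j-1$ and $2i+2j$. So $\delta_j$ is homogeneous of degree $2j-1$.

Let $\epsilon:S\to A$ be the homomorphism with $a_i\mapsto\wp_{1i}$, $b_i\mapsto\wp_{11i}$, $\lambda_k\mapsto\lambda^0_k$. We denote the images of $U,V,W,f,\Phi,\Psi$ under $\epsilon$ by the same letters.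

\begin{lemma}\label{lem:flows}
At a generic point, $U(z)=\prod_k(z-x_k)$ and $V(x_k)=y_k$. The map $\epsilon$ kills $r_0,\dots,r_{g-1}$, and $\epsilon\circ\delta_j=\partial_j\circ\epsilon$ for all $j$.
\end{lemma}

\begin{proof}
The formula for $U$ is (S3). Near a generic point $du_i=\sum_kx_k^{g-i}dx_k/(2y_k)$, and the Vandermonde matrix $(x_k^{g-i})$ is invertible, so the $x_k,y_k$ are local holomorphic functions of $u$. Put $\partial(w)=\sum_jw^{g-j}\partial_j$. Since $\partial(w)u_i=w^{g-i}$, we have $w^{g-i}=\sum_kx_k^{g-i}\,\partial(w)x_k/(2y_k)$ for all $i$. The Lagrange polynomials $\ell_k(w)=U(w)/\bigl((w-x_k)U'(x_k)\bigr)$ satisfy $w^m=\sum_kx_k^m\ell_k(w)$ for $0\le m<g$. Comparing,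
\[
\partial(w)x_k=2y_k\,\ell_k(w).
\]
Let $\tilde V$ be the polynomial of degree $<g$ with $\tilde V(x_k)=y_k$, so that $\tilde V(z)/U(z)=\sum_ky_k/\bigl(U'(x_k)(z-x_k)\bigr)$. Using $\frac1{(w-x)(z-x)}=\frac1{w-z}\bigl(\frac1{z-x}-\frac1{w-x}\bigr)$ we get
\[
\partial(w)U(z)=-2\sum_k\frac{y_k\,U(w)U(z)}{U'(x_k)(w-x_k)(z-x_k)}=-2\,\frac{U(w)\tilde V(z)-\tilde V(w)U(z)}{w-z}.
\]
The coefficient of $w^{g-1}$ gives $\partial_1U=-2\tilde V$. Since $\partial_1U=-\sum_i\wp_{11i}z^{g-i}=-2V$, we find $\tilde V=V$ and $\partial(w)U(z)=\Phi(z,w)$. The polynomial $f-V^2$ vanishes at the $g$ distinct roots of $U$, so the remainder vanishes: $\epsilon(r_j)=0$ and $f=V^2+UW$ in $A[z]$.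

Next apply $\partial=\partial(w)$ to $V(x_k)=y_k$ and to $y_k^2=f(x_k)$:
\[
(\partial V)(x_k)+V'(x_k)\,\partial x_k=\partial y_k=\frac{f'(x_k)}{2y_k}\,\partial x_k,\qquad f'(x_k)=2y_kV'(x_k)+U'(x_k)W(x_k).
\]
Hence
\[
(\partial(w)V)(x_k)=U'(x_k)W(x_k)\,\ell_k(w)=\frac{U(w)W(x_k)}{w-x_k}=\Psi(x_k,w).
\]
Two polynomials in $z$ of degree $<g$ that agree at $x_1,\dots,x_g$ are equal, so $\partial(w)V(z)=\Psi(z,w)$. Thus $\epsilon\delta_j$ and $\partial_j\epsilon$ agree on the generators of $S$, and both obey the Leibniz rule along $\epsilon$.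
\end{proof}

\subsection{The functions $\wp_{ij}$}
It remains to express $\wp_{ij}$ for $i,j\ge2$ through the $\wp_{1i},\wp_{11i}$ with control of the degree. We know its derivative $\partial_1\wp_{ij}=\partial_i\wp_{1j}$, a coefficient of $-\Phi$, so we look for a polynomial primitive of $-\Phi$ with respect to $\partial_1$. The quantity $V^2+UW$ is constant along the flows; its polarization $2V(z)V(w)+U(z)W(w)+W(z)U(w)$ is not, and we shall see that its $\partial_1$-derivative is $(z-w)^2\Phi$. To divide by $(z-w)^2$ we subtract the polarization from a symmetric polynomial with constant coefficients and the same diagonal values $2f$. Let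
\begin{gather*}
F(z,w)=\sum_{i=0}^g(zw)^i\bigl(2\lambda_{2g+1-2i}+\lambda_{2g-2i}(z+w)\bigr),\\
N(z,w)=F(z,w)-2V(z)V(w)-U(z)W(w)-W(z)U(w).
\end{gather*}
Both are symmetric, homogeneous of degree $4g+2$, and of degree at most $g+1$ in each variable, and $F(z,z)=2f(z)$. Over $R$ we have $N(z,z)=2(f-V^2-UW)=0$. So $N=(z-w)N_1$ in $R[z,w]$ with $N_1$ antisymmetric, hence again divisible by $z-w$. Define $p_{ij}\in R$ by
\begin{equation}\label{eq:p}
\frac{N(z,w)}{(z-w)^2}=\sum_{i,j=1}^gp_{ij}\,z^{g-i}w^{g-j}.
\end{equation}
The quotient is symmetric and homogeneous of degree $4g-2$, so $p_{ij}=p_{ji}$ is homogeneous of degree $2i+2j-2=\deg\wp_{ij}$. The coefficient of $z^{g+1}$ in $N$ is $w^g-U(w)$, which shows $p_{1j}=a_j$. By Lemma~\ref{lem:flows}, $\epsilon$ factors through $R$.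

\begin{lemma}\label{lem:wp}
The function $\wp_{ij}-\epsilon(p_{ij})$ is constant.
\end{lemma}

\begin{proof}
We compute in $A[z,w]$. We have $\partial_1U=-2V$. The coefficient of $w^{g-1}$ in $U(w)W(x_k)/(w-x_k)$ is $W(x_k)$, so $\partial_1V$ has degree $<g$ and agrees with $W$ at the roots of $U$. Hence $\partial_1V=W-GU$, where the quotient $G$ of $W$ by $U$ has the form $G(z)=z+\kappa$, $\kappa\in A$. Differentiating $V^2+UW=f$ gives $2V(W-GU)-2VW+U\,\partial_1W=0$, so $\partial_1W=2GV$. With subscripts $z,w$ for the arguments,
\begin{align*}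
\partial_1N={}&-2(W_z-G_zU_z)V_w-2V_z(W_w-G_wU_w)+2V_zW_w\\
&-2U_zG_wV_w-2G_zV_zU_w+2W_zV_w\\
={}&2(G_z-G_w)(U_zV_w-V_zU_w)=2(z-w)(U_zV_w-V_zU_w).
\end{align*}
Divide by $(z-w)^2$ and use Lemma~\ref{lem:flows} with the roles of $z$ and $w$ exchanged:
\[
\sum_{i,j}\partial_1\epsilon(p_{ij})\,z^{g-i}w^{g-j}=2\,\frac{U_zV_w-V_zU_w}{z-w}=-\sum_iz^{g-i}\partial_iU(w)=\sum_{i,j}\partial_i\wp_{1j}\,z^{g-i}w^{g-j}.
\]
Since $\partial_i\wp_{1j}=\partial_1\wp_{ij}$, the function $\wp_{ij}-\epsilon(p_{ij})\in A$ is killed by $\partial_1$, and Lemma~\ref{lem:transl}(2) applies.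
\end{proof}

\begin{proposition}\label{prop:bound}
The space $A_n$ is spanned by the monomials in the $\wp_{1i},\wp_{11i}$ of degree at most $n$. The assignment $a_i\mapsto[\wp_{1i}]$, $b_i\mapsto[\wp_{11i}]$ defines a surjection of graded rings $\bar\epsilon:\bar R\to\operatorname{gr}A$. In particular
\begin{equation}\label{eq:bound}
\dim A_n\le\dim Q_{\le n}\qquad\text{for all }n.
\end{equation}
\end{proposition}

\begin{proof}
Let $B_n\subset A_n$ be the span of these monomials. Since the $\lambda_k$ have positive degree and are sent to constants, $B_n=\epsilon(S_{\le n})$, where $S_{\le n}=\bigoplus_{m\le n}S_m$; more precisely, for $s\in S_n$,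
\begin{equation}\label{eq:lead}
\epsilon(s)\equiv\epsilon(s|_{\lambda=0})\pmod{B_{n-1}}.
\end{equation}
As $\delta_j$ has degree $2j-1$, Lemma~\ref{lem:flows} gives $\partial_jB_n\subset B_{n+2j-1}$. By Lemma~\ref{lem:wp}, $\wp_{ij}\in B_{2i+2j-2}$. Differentiating, every $\wp_{i_1\cdots i_k}$ lies in $B_n$ with $n$ its degree, and $B_mB_n\subset B_{m+n}$ yields $A_n\subset B_n$. So $A_n=B_n$, and the graded ring map $\mathbb C[a,b]\to\operatorname{gr}A$ is surjective. By \eqref{eq:lead} with $s=r_j$, the function $\epsilon(r_j^{(0)})$ lies in $A_{4g+1-2j}$, so $r_j^{(0)}$ maps to zero in $\operatorname{gr}A$. Finally $\dim\operatorname{gr}_mA\le\dim\bar R_m=\dim Q_m$ by Lemmas~\ref{lem:free} and~\ref{lem:hilb}.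
\end{proof}

\section{The cohomology of $J(X)\setminus\Theta$}\label{sec:top}

The goal of this section is Proposition~\ref{prop:dR}: $\operatorname{ev}$ identifies $E^k$ with $H^k(\Omega^\bullet,d)$. The divisor $\Theta$ is hard to handle directly, so we replace the pair $(J(X),\Theta)$ by a symmetric power of the affine curve and a divisor in it that has an explicit stratification. Cohomology has complex coefficients.

\subsection{Divisors without pairs}
Let $X^\circ=X\setminus\{\infty\}$, let $\iota(x,y)=(x,-y)$, and let $\pi:X^\circ\to\mathbb A^1$ be the map $(x,y)\mapsto x$. Let $S_m$ be the $m$th symmetric power of $X^\circ$, the variety of effective divisors of degree $m$ on $X^\circ$. It is smooth, irreducible, of dimension $m$; $S_0$ is a point and $S_m=\emptyset$ for $m<0$. A \emph{pair} is a divisor $\pi^*(c)=P+\iota P$; if $f(c)=0$ it is $2P$. Let $Z_m\subset S_m$ be the set of divisors that contain a pair, and $O_m=S_m\setminus Z_m$.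

Every $D\in S_m$ has a unique decomposition $D=\pi^*L+D'$ with $L$ an effective divisor on $\mathbb A^1$ and $D'$ containing no pair: the multiplicity of $c$ in $L$ is $\min(m_P,m_{\iota P})$ if $f(c)\ne0$ and $\lfloor m_P/2\rfloor$ if $f(c)=0$, where $\pi(P)=c$ and $m_P$ is the multiplicity of $P$ in $D$. We say that $D$ has exactly $\deg L$ pairs. The effective divisors of degree $k$ on $\mathbb A^1$ are the monic polynomials of degree $k$ and form an affine space $\mathbb A^k$. The morphisms
\[
\psi_k:\mathbb A^k\times S_{m-2k}\to S_m,\qquad (L,D')\mapsto\pi^*L+D',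
\]
are proper: if $\pi^*L+D'$ stays in a compact set, all its points stay in a compact subset of $X^\circ$, and so $L$ and $D'$ stay in compact sets. The image of $\psi_k$ is the set of divisors with at least $k$ pairs, which is therefore closed. In particular $Z_m$, the image of $\psi:=\psi_1$, is closed, and $O_m$ is open and nonempty.

We shall use twice the following form of Zariski's main theorem: a bijective morphism between smooth irreducible complex varieties is an isomorphism.

\begin{lemma}\label{lem:AJ}
The Abel--Jacobi map $\mathrm{AJ}(P_1+\dots+P_g)=\sum_k\int_\infty^{P_k}du$ induces an isomorphism $O_g\cong Y$.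
\end{lemma}

\begin{proof}
Every point of $J(X)$ is $\mathrm{AJ}(D)$ for an effective divisor $D$ of degree $g$ on $X$, and by Abel's theorem $\mathrm{AJ}(D)=\mathrm{AJ}(\tilde D)$ if and only if $D\sim\tilde D$. If $D$ contains $\infty$, then $\mathrm{AJ}(D)\in\Theta$. The same holds if $D$ contains a pair, since $P+\iota P\sim2\infty$. So $\mathrm{AJ}(O_g)\supset Y$.

Let $D\in O_g$. We claim that no nonzero holomorphic differential vanishes on $D$. Such a differential is $s(x)\,dx/y$ with $\deg s\le g-1$, and $dx/y$ has no zeros or poles on $X^\circ$, so we would have $D\le\pi^*\operatorname{div}(s)$. Let $c$ be a root of $s$ of multiplicity $\mu$. If $f(c)\ne0$, then $D$ contains at most one of the two points over $c$, with multiplicity at most $\mu$. If $f(c)=0$, the point over $c$ has multiplicity at most $1\le\mu$ in $D$. Hence $\deg D\le\deg s<g$, a contradiction. By the Riemann--Roch theorem $h^0(D)=1$, so $D$ is the only effective divisor in its class. This shows that $\mathrm{AJ}$ is injective on $O_g$, and also that $\mathrm{AJ}(D)\notin\Theta$, since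 otherwise $D\sim D''+\infty$ with $D''$ effective. So $\mathrm{AJ}:O_g\to Y$ is a bijective morphism.
\end{proof}

\subsection{Symmetric powers of the affine curve}
Let $H_X=H^1(X^\circ)=H^1(X)$, of dimension $2g$, and note that $H^2(X^\circ)=0$. Choose a symplectic basis $\gamma_1,\dots,\gamma_g,\gamma'_1,\dots,\gamma'_g$ of $H_X$ for the cup product on $X$ and put $\omega_X=\sum_i\gamma_i\wedge\gamma'_i$, a nondegenerate element of $\wedge^2H_X$. For a finite group $G$ acting on a manifold $M$, pullback gives $H^\bullet(M/G)=H^\bullet(M)^G$. For $G=\{1,\iota\}$ this shows that $\iota^*$ has no invariants in $H_X$, as $H^1(\mathbb A^1)=0$; so $\iota^*=-1$ on $H_X$.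

Let $\rho:(X^\circ)^m\to S_m$ be the quotient map and $\mathrm{pr}_a$ the projections. For $h\in H_X$ let $h^{[m]}\in H^1(S_m)$ be the class with $\rho^*h^{[m]}=\sum_a\mathrm{pr}_a^*h$. By the K\"unneth formula, $H^j((X^\circ)^m)$ is the direct sum, over the $j$-element subsets of $\{1,\dots,m\}$, of copies of $H_X^{\otimes j}$. The group $\mathfrak S_m$ permutes the summands transitively, and the stabilizer of $\{1,\dots,j\}$ acts on its summand by permuting the factors with the sign character, because the classes have odd degree. So an invariant class is determined by its component in that summand, which is an arbitrary alternating tensor. Since $H^2(X^\circ)=0$, the component of $\rho^*(h_1^{[m]}\cdots h_j^{[m]})$ is $\sum_{\tau\in\mathfrak S_j}\operatorname{sgn}(\tau)\,h_{\tau(1)}\otimes\dots\otimes h_{\tau(j)}$. Therefore products of the $h^{[m]}$ give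
\begin{equation}\label{eq:sym}
\wedge^jH_X\cong H^j(S_m)\quad(j\le m),\qquad H^j(S_m)=0\quad(j>m).
\end{equation}

\subsection{The Gysin map of $\psi$}
We recall the tools. For a closed subset $Z$ of a locally compact space $M$ there is a long exact sequence $\cdots\to H^i_c(M\setminus Z)\to H^i_c(M)\to H^i_c(Z)\to H^{i+1}_c(M\setminus Z)\to\cdots$. Proper maps induce pullbacks on $H_c^\bullet$, and $H^i_c(\mathbb A^k\times M)\cong H_c^{i-2k}(M)$. For a smooth connected variety $M$ of dimension $m$, Poincar\'e duality identifies $H^j(M)$ with the dual of $H_c^{2m-j}(M)$ through $\int_M$, and for $O\subset M$ open the restriction $H^j(M)\to H^j(O)$ is dual to $H^{2m-j}_c(O)\to H_c^{2m-j}(M)$. If $\psi:M'\to M$ is a proper morphism with $M'$ smooth and connected of dimension $m-1$, the Gysin map $\psi_!:H^{j-2}(M')\to H^j(M)$ is the dual of $\psi^*$ on $H_c^{2m-j}$. From $\int_{M'}\psi^*x\,\psi^*c=\int_M\psi_!(1)\,x\,c$ for $c\in H_c^\bullet(M)$ one gets the projection formula $\psi_!\psi^*x=\psi_!(1)\,x$. If $\psi$ is birational onto its image $Z$, then $\psi_!(1)$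 is the class $[Z]=c_1(\mathcal O(Z))$ of the divisor $Z$, and such classes are compatible with the pullback of divisors.

\begin{lemma}\label{lem:gysin}
Let $m\ge2$ and $\psi:\mathbb A^1\times S_{m-2}\to S_m$. For $j\le m$, under the identifications \eqref{eq:sym}, the map $\psi_!:H^{j-2}(\mathbb A^1\times S_{m-2})\to H^j(S_m)$ is $\pm\,\omega_X\wedge:\wedge^{j-2}H_X\to\wedge^jH_X$.
\end{lemma}

\begin{proof}
The map $(P,P_3,\dots,P_m)\mapsto(P,\iota P,P_3,\dots,P_m)$ from $X^\circ\times(X^\circ)^{m-2}$ to $(X^\circ)^m$ lifts $\psi$ along the quotient maps $\pi\times\rho$ and $\rho$. It pulls $\sum_a\mathrm{pr}_a^*h$ back to $\sum_{a\ge3}\mathrm{pr}_a^*h$, because $h+\iota^*h=0$. Since $(\pi\times\rho)^*$ is injective, $\psi^*h^{[m]}=h^{[m-2]}$. So $\psi^*$ is the identity of $\wedge^kH_X$ for $k\le m-2$, and by the projection formula $\psi_!$ is multiplication by $\psi_!(1)\in\wedge^2H_X$.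

A divisor with exactly one pair has exactly one preimage under $\psi$, and these preimages form the dense open set $\mathbb A^1\times O_{m-2}$. So $\psi$ is birational onto $Z_m$ and $\psi_!(1)=[Z_m]$. The set $\rho^{-1}(Z_m)$ is the union of the irreducible divisors $\Gamma_{ab}=\{P_a=\iota P_b\}$, $a<b$. At a general point of $\Gamma_{ab}$ all coordinates are distinct, so $\rho$ is a local isomorphism there and $\rho^*Z_m=\sum_{a<b}\Gamma_{ab}$ as divisors. The class of the diagonal of $X\times X$ has K\"unneth component $\pm\sum_i(\gamma_i\times\gamma'_i-\gamma'_i\times\gamma_i)$ in $H^1\otimes H^1$, and its other components restrict to zero on $X^\circ\times X^\circ$. The graph of $\iota$ is the pullback of the diagonal under $1\times\iota$, which changes this component by a sign. Hence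
\[
\rho^*[Z_m]=\pm\sum_{a<b}\sum_i\bigl(\mathrm{pr}_a^*\gamma_i\,\mathrm{pr}_b^*\gamma'_i-\mathrm{pr}_a^*\gamma'_i\,\mathrm{pr}_b^*\gamma_i\bigr).
\]
On the other hand $\rho^*\sum_i\gamma_i^{[m]}\gamma_i'^{[m]}=\sum_i\sum_{a,b}\mathrm{pr}_a^*\gamma_i\,\mathrm{pr}_b^*\gamma'_i$. The terms with $a=b$ vanish, and anticommuting the terms with $a>b$ gives the same double sum. As $\rho^*$ is injective, $[Z_m]=\pm\omega_X$.
\end{proof}

\subsection{Removing the divisors with pairs}
For $m\le3$ a divisor has at most one pair, so $\psi$ is a homeomorphism onto $Z_m$ and the long exact sequence of $(S_m,Z_m)$ is determined by Lemma~\ref{lem:gysin}. For $g=m=2$, for instance, $Z_2\cong\mathbb A^1$ and $H^2(O_2)=\wedge^2H_X/\mathbb C\omega_X$ has dimension five. For $m\ge4$ a divisor with two different pairs has two preimages, and it is not evident that $\psi^*$ still computes $H_c^\bullet(Z_m)$. We show this by squeezing the dimension between an upper bound from the stratification by the number of pairs and a lower bound from \eqref{eq:lef}.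

\begin{lemma}\label{lem:Z}
Let $0\le m\le g$. For all $i$:
\begin{enumerate}
\item the restriction $H^i_c(S_m)\to H^i_c(Z_m)$ is surjective;
\item if $m\ge2$, the map $\psi^*:H^i_c(Z_m)\to H^i_c(\mathbb A^1\times S_{m-2})$ is an isomorphism; for all $m$, $\dim H^i_c(Z_m)=\dim H_c^{i-2}(S_{m-2})$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $m=0,1$ both $Z_m$ and $S_{m-2}$ are empty. Let $m\ge2$ and assume the lemma for smaller values. Write $s_l^i=\dim H^i_c(S_l)$. For $l<m$, part (1) splits the long exact sequence of $(S_l,Z_l)$ into short ones, so $\dim H^i_c(O_l)=s_l^i-s_{l-2}^{i-2}$ by (2).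

\emph{Upper bound.} Let $Z^{\ge k}$ be the closed set of divisors in $S_m$ with at least $k$ pairs and $Z^k=Z^{\ge k}\setminus Z^{\ge k+1}$. The number of pairs of $\pi^*L+D'$ is $\deg L$ plus that of $D'$, so $\psi_k^{-1}(Z^k)=\mathbb A^k\times O_{m-2k}$. The restriction $\mathbb A^k\times O_{m-2k}\to Z^k$ is proper, and bijective by the uniqueness of the decomposition, hence a homeomorphism. The long exact sequences of the pairs $(Z^{\ge k},Z^{\ge k+1})$ give
\[
\dim H^i_c(Z_m)\le\sum_{k\ge1}\dim H_c^{i-2k}(O_{m-2k})=\sum_{k\ge1}\bigl(s_{m-2k}^{i-2k}-s_{m-2k-2}^{i-2k-2}\bigr)=s_{m-2}^{i-2}.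
\]

\emph{Lower bound.} The composite $H^i_c(S_m)\to H^i_c(Z_m)\to H^i_c(\mathbb A^1\times S_{m-2})$ is dual to $\psi_!:H^{j-2}(\mathbb A^1\times S_{m-2})\to H^j(S_m)$ with $j=2m-i$. By \eqref{eq:sym} the source of $\psi_!$ vanishes unless $0\le j-2\le m-2$. In that range $j-2\le g-2$, so $\psi_!$ is injective by Lemma~\ref{lem:gysin} and \eqref{eq:lef}. Hence the composite is surjective. Its target has dimension $s_{m-2}^{i-2}$, so by the upper bound the second arrow is an isomorphism, and then the first arrow is surjective.
\end{proof}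

The bound on $m$ is used only for \eqref{eq:lef}; for $m=g+2$ the map $\omega_X\wedge:\wedge^gH_X\to\wedge^{g+2}H_X$ occurs, and it is not injective because the dimension drops.

\begin{corollary}\label{cor:HY}
For $0\le j\le g$ the restriction $\wedge^jH_X=H^j(S_g)\to H^j(O_g)=H^j(Y)$ is surjective with kernel $\omega_X\wedge\wedge^{j-2}H_X$, and $H^j(Y)=0$ for $j>g$.
\end{corollary}

\begin{proof}
For $g=1$ we have $O_1=S_1=X^\circ$. For $g\ge2$, Lemma~\ref{lem:Z} gives exact sequences $0\to H^i_c(O_g)\to H_c^i(S_g)\xrightarrow{\psi^*}H^i_c(\mathbb A^1\times S_{g-2})\to0$. Their duals are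
\[
0\to H^{j-2}(\mathbb A^1\times S_{g-2})\xrightarrow{\psi_!}H^j(S_g)\to H^j(O_g)\to0 .
\]
Now use \eqref{eq:sym}, Lemma~\ref{lem:gysin} and Lemma~\ref{lem:AJ}.
\end{proof}

\begin{proposition}\label{prop:dR}
The map $\operatorname{ev}$ induces isomorphisms $E^k\cong H^k(\Omega^\bullet,d)$ for $0\le k\le g$.
\end{proposition}

\begin{proof}
The forms $du_i$ trivialize the cotangent bundle of the smooth affine variety $Y$, so $\Omega^\bullet$ is its algebraic de Rham complex. By Grothendieck's algebraic de Rham theorem, $H^\bullet(\Omega^\bullet,d)=H^\bullet(Y)$ as rings. Restriction is a ring map, so Corollary~\ref{cor:HY} says that $H^1:=H^1(Y)=H_X$ has dimension $2g$ and that the product $\wedge^kH^1\to H^k(Y)$ is surjective with kernel $\omega_X\wedge\wedge^{k-2}H^1$ for $k\le g$. It remains to see that $\operatorname{ev}$ gives an isomorphism $H\to H^1$ that carries $\omega$ to a nonzero multiple of $\omega_X$ when $g\ge2$; for $g=1$ no relation occurs in degrees $k\le1$.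

Suppose $\sum_i\mu_i\,du_i+\sum_i\nu_i\,d\zeta_i=dh$ with $h\in A$ and constants $\mu_i,\nu_i$. On the connected set $\{\sigma\ne0\}\subset\mathbb C^g$ the function $h$ equals $\sum_i\mu_iu_i+\sum_i\nu_i\,\partial_i\sigma/\sigma$ up to a constant. By (S1) it has at most a simple pole along $\Theta$, so it is constant by (S2). Hence $\sum_i\nu_i\partial_i\sigma=(c-\sum_i\mu_iu_i)\,\sigma$ for a constant $c$. For fixed $u$ this is a linear differential equation of first order for $s\mapsto\sigma(u+s\nu)$, so $\sigma(u+s\nu)$ is $\sigma(u)$ times an exponential. Thus $\Theta$ is invariant under all translations by $s\nu$, and $\nu=0$ by Lemma~\ref{lem:transl}(1). Then $(c-\sum_i\mu_iu_i)\sigma=0$ gives $\mu=0$. So the $2g$ classes $[du_i],[d\zeta_i]$ are independent, and $H\to H^1$ is an isomorphism.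

Let $g\ge2$. The image $\sum_i[du_i]\wedge[d\zeta_i]$ of $\omega$ in $\wedge^2H^1$ is nonzero, and it lies in the kernel $\mathbb C\,\omega_X$ of $\wedge^2H^1\to H^2(Y)$ because the form $\sum_idu_i\wedge d\zeta_i$ is zero.
\end{proof}

\section{The twisted differential and the proof of Theorem~\ref{thm:A}}\label{sec:twist}

Proposition~\ref{prop:dR} for $k=g$ says that $Q/\mathcal D_+Q=E^g\to(A/\mathcal D_+A)\,\mathrm{vol}$ is an isomorphism. This is information of order zero with respect to $\mathcal D_+$, and we have to pass to all orders. As in genus one, we convert the operators $\partial_i$ into formal variables, which record the order.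

Let $t_1,\dots,t_g$ be formal variables, let $\Omega^k[[t]]$ and $E^k[[t]]$ be the spaces of formal power series with coefficients in $\Omega^k$ and $E^k$, and put
\[
\nabla=d+\sum_it_i\,du_i\wedge,\qquad \theta=\sum_it_i\alpha_i .
\]
The form $\sum_it_i\,du_i$ is closed and has square zero, so $\nabla^2=0$; formally, $\nabla$ is $d$ conjugated by $\exp(\sum_it_iu_i)$. Extend $\operatorname{ev}:E^k\to\Omega^k$ coefficientwise to power series. Since its values are closed,
\begin{equation}\label{eq:nablaev}
\nabla\operatorname{ev}(w)=\operatorname{ev}(\theta\wedge w)\qquad(w\in E^k[[t]]).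
\end{equation}

\begin{lemma}\label{lem:twist}
If $v\in E^g[[t]]$ and $\operatorname{ev}(v)=\nabla\eta$ with $\eta\in\Omega^{g-1}[[t]]$, then $v\in\theta\wedge E^{g-1}[[t]]$.
\end{lemma}

\begin{proof}
A subscript $r$ denotes the component that is homogeneous of ordinary degree $r$ in $t$, and the order of a series is the least degree of a nonzero component. The operator $d$ preserves this degree and $\nabla-d$ raises it by one. We construct $w_r\in E^{g-1}\otimes\mathbb C[t]_r$ and $\xi_r\in\Omega^{g-2}\otimes\mathbb C[t]_r$ (with $\Omega^{-1}=0$) such that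
\[
v^{(r)}=v-\theta\wedge\sum_{s<r}w_s,\qquad \eta^{(r)}=\eta-\sum_{s<r}\bigl(\operatorname{ev}(w_s)+\nabla\xi_s\bigr)
\]
satisfy $\operatorname{ev}(v^{(r)})=\nabla\eta^{(r)}$ with $\eta^{(r)}$ of order at least $r$. For $r=0$ this is the hypothesis. Suppose that stage $r$ is reached. Comparing components, $\operatorname{ev}(v^{(r)}_s)=0$ for $s<r$ and $\operatorname{ev}(v^{(r)}_r)=d\eta^{(r)}_r$. All these forms are exact, and $E^g\to H^g(\Omega^\bullet)$ is injective, so $v_s^{(r)}=0$ for $s\le r$. Hence $d\eta_r^{(r)}=0$. As $E^{g-1}\to H^{g-1}(\Omega^\bullet)$ is surjective, $\eta_r^{(r)}=\operatorname{ev}(w_r)+d\xi_r$ for some $w_r,\xi_r$. Then $\eta^{(r+1)}=\eta^{(r)}-\operatorname{ev}(w_r)-\nabla\xi_r$ has order at least $r+1$, and by \eqref{eq:nablaev} and $\nabla^2=0$,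
\[
\nabla\eta^{(r+1)}=\operatorname{ev}(v^{(r)}-\theta\wedge w_r)=\operatorname{ev}(v^{(r+1)}).
\]
Since $v^{(r)}$ has order greater than $r$ for every $r$, we obtain $v=\theta\wedge\sum_rw_r$.
\end{proof}

\begin{proposition}\label{prop:inj}
The map $\operatorname{ev}:Q\to A\,\mathrm{vol}$ is injective.
\end{proposition}

\begin{proof}
Write $\equiv$ for congruence modulo $\nabla\Omega^{g-1}[[t]]$, a $\mathbb C[[t]]$-submodule of $\Omega^g[[t]]$. For $h\in A[[t]]$ we have $\nabla(h\,\mathrm{vol}_i)=(\partial_ih+t_ih)\,\mathrm{vol}$, so $\partial_i\eta\equiv-t_i\eta$ for all $\eta\in\Omega^g[[t]]$. If $P(\partial)\eta\equiv P(-t)\eta$, then $\partial_iP(\partial)\eta\equiv-t_iP(\partial)\eta\equiv-t_iP(-t)\eta$. By induction on monomials, $P(\partial)\eta\equiv P(-t)\eta$ for every polynomial $P$.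

Let $x=\sum_mP_m(\partial)\otimes w_m\in\mathcal D\otimes E^g$ with $\operatorname{ev}(x)=0$, and put $v=\sum_mP_m(-t)\,w_m\in E^g[t]$. Then
\[
\operatorname{ev}(v)=\sum_mP_m(-t)\operatorname{ev}(w_m)\equiv\sum_mP_m(\partial)\operatorname{ev}(w_m)=0 .
\]
By Lemma~\ref{lem:twist}, $v=\theta\wedge w$ with $w\in E^{g-1}[[t]]$. As $\theta$ is homogeneous of degree one and $v$ is a polynomial, we may discard the components of $w$ of degree at least $\deg_tv$, so $w$ may be taken in $E^{g-1}[t]$. The substitution $t_i\mapsto-\partial_i$ identifies $E^k[t]$ with $\mathcal D\otimes E^k$, carries $v$ to $x$, and carries $\theta\wedge$ to $-d$. So $x\in d(\mathcal D\otimes E^{g-1})$, and $x$ is zero in $Q$.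
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $\operatorname{ev}:Q_{\le n}\to A_n\mathrm{vol}$ is injective by Proposition~\ref{prop:inj}, and $\dim A_n\le\dim Q_{\le n}<\infty$ by \eqref{eq:bound}. So it is bijective.

Let $h\in A_n$ and write $h\,\mathrm{vol}=\operatorname{ev}(x)$ with $x\in Q_{\le n}$. The component $x_n$ of degree $n$ is represented by a sum of terms $P\otimes\beta_I\wedge\alpha_{K^c}$ with $P$ homogeneous of degree $n-\|I\|-\|K\|$. Since $\operatorname{ev}(x-x_n)\in A_{n-1}\mathrm{vol}$, formula \eqref{eq:evminor} shows that the class of $h$ in $\operatorname{gr}_nA$ is the corresponding sum of the $\pm P\cdot[\Delta_{I,K}]$, with $\Delta_{\emptyset,\emptyset}=1$.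
\end{proof}

\section{Resolution, generating sets, and singular curves}\label{sec:B}

For any $\lambda^0\in\mathbb C^{2g+1}$ let $R_{\lambda^0}=R/(\lambda-\lambda^0)R$. This is the coordinate ring of the affine scheme $M_{\lambda^0}=\{V^2+UW=f\}$ of triples with $U$ monic of degree $g$, $\deg V<g$, and $W$ monic of degree $g+1$. Indeed, if $\tilde W$ is a monic polynomial of degree $g+1$ with indeterminate coefficients, then $f-V^2-U\tilde W=U(W-\tilde W)+\sum_jr_jz^j$; since $U$ is monic, the coefficients of this polynomial generate the same ideal as the $r_j$ and the coefficients of $W-\tilde W$. We call $\lambda^0$ \emph{nonsingular} if $f$ has no multiple root. Theorem~\ref{thm:A} describes $\bigcup_nA_n$; we first check that this is all of $A$.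

\begin{proposition}\label{prop:exh}
For nonsingular $\lambda^0$ the map $\epsilon$ induces an isomorphism $R_{\lambda^0}\cong A$. In particular $A=\bigcup_nA_n$.
\end{proposition}

\begin{proof}
Put $M=M_{\lambda^0}$. \emph{$M$ is smooth of dimension $g$.} It is cut out in $\mathbb A^{3g+1}$ by $2g+1$ equations, with differential $(\dot U,\dot V,\dot W)\mapsto2V\dot V+W\dot U+U\dot W$, where $\deg\dot U,\deg\dot V<g$ and $\deg\dot W\le g$. A common root of $U,V,W$ would be a multiple root of $f$, so $V$ and $W$ generate the unit ideal of $\mathbb C[z]/(U)$. Given $s$ with $\deg s\le2g$, choose $\dot U,\dot V$ of degree $<g$ with $2V\dot V+W\dot U\equiv s\pmod U$; the difference has degree at most $2g$ and equals $U\dot W$ with $\deg\dot W\le g$. So the differential is surjective.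

\emph{A map back.} Let $\mu:M\to S_g$ send a point to $\sum_k(x_k,V(x_k))$, where $x_1,\dots,x_g$ are the roots of $U$ with multiplicity. It is continuous, since the roots depend continuously on $U$. If $c$ is a multiple root of $U$, then $V(c)\ne0$, for otherwise $(z-c)^2$ would divide $f=V^2+UW$. Distinct points of the divisor have distinct $x$-coordinates, so it contains no pair: $\mu(M)\subset O_g$. The map $\mu$ is injective. The divisor determines $U$ and the values $V(c)$ at its roots. If $V,\tilde V$ are two solutions and $c$ is a root of multiplicity $m\ge2$, then $(V-\tilde V)(V+\tilde V)\equiv0$ modulo $(z-c)^m$ and $V+\tilde V$ does not vanish at $c$, so $V\equiv\tilde V$ modulo $(z-c)^m$. Hence $V\equiv\tilde V$ modulo $U$, and $V=\tilde V$.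

\emph{Bijectivity.} Let $\phi:Y\to M$ be the morphism defined by $\epsilon$. By Lemma~\ref{lem:flows}, $\mu\circ\phi\circ\mathrm{AJ}$ is the identity on generic divisors, hence on $O_g$ by continuity. With Lemma~\ref{lem:AJ} this shows that $\phi$ is injective. For a point $n\in M$ and $D=\mu(n)$ we have $\mu(\phi(\mathrm{AJ}(D)))=\mu(n)$, so $n=\phi(\mathrm{AJ}(D))$. Thus $\phi$ is bijective, $M$ is irreducible, and $\phi$ is an isomorphism by Zariski's main theorem. The last claim follows from Proposition~\ref{prop:bound}.
\end{proof}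

Let $\operatorname{ev}^{gr}:\mathcal D\otimes E^g\to\operatorname{gr}A\otimes\wedge^gT^*$ send a homogeneous element $x$ of degree $n$ to the class of $\operatorname{ev}(x)$ in $\operatorname{gr}_nA\otimes\wedge^gT^*$. The map $\operatorname{ev}$ is injective on $E^g$ by Proposition~\ref{prop:dR}, so each linear combination of $1$ and the minors corresponds to a unique element of $E^g$; we call it homogeneous if that element is. A graded free resolution over $\mathcal D$ is \emph{minimal} if its differentials have entries in $\mathcal D_+$. On $\operatorname{gr}A\otimes\wedge^\bullet T^*$ let $d=\sum_i\partial_i\otimes du_i\wedge$ and $\deg du_i=-(2i-1)$.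

\begin{theorem}\label{thm:B}
Let $X$ be nonsingular of genus $g\ge1$.
\begin{enumerate}
\item The sequence
\[
0\to\mathcal D\otimes E^0\to\dots\to\mathcal D\otimes E^g\xrightarrow{\operatorname{ev}^{gr}}\operatorname{gr}A\otimes\wedge^gT^*\to0
\]
is the minimal graded free resolution. The analogous sequence with $A=\bigcup_nA_n$ and $\operatorname{ev}$ in place of $\operatorname{gr}A$ and $\operatorname{ev}^{gr}$ is exact. In particular $A\cong\operatorname{gr}A\cong Q$ as $\mathcal D$-modules, so the $\mathcal D$-module $A$ does not depend on $X$.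
\item The classes in $\operatorname{gr}A$ of a set of homogeneous linear combinations of $1$ and the $\Delta_{I,K}$ generate $\operatorname{gr}A$ if and only if the corresponding elements span $E^g$. The minimal number of homogeneous generators is $\dim E^g=\binom{2g}{g}-\binom{2g}{g-2}$.
\item $H^k(\operatorname{gr}A\otimes\wedge^\bullet T^*,d)\cong E^k$ as graded spaces for $0\le k\le g$. The Hilbert series of $\operatorname{gr}A$ is $C(q)$, and $\operatorname{gr}A\cong\mathbb C[a,b]/(r_0^{(0)},\dots,r_{g-1}^{(0)})$.
\item The derivations $\delta_j$ of \eqref{eq:delta} induce commuting $\mathbb C[\lambda]$-linear derivations $\partial_j$ of $R$. With these, and with the elements $p_{ij}$ of \eqref{eq:p} in place of $\wp_{ij}$, the map $\operatorname{ev}:Q\otimes\mathbb C[\lambda]\to R\otimes\wedge^gT^*$ is defined and is an isomorphism. Hence for every $\lambda^0\in\mathbb C^{2g+1}$, possibly with singular $f$, the map $\operatorname{ev}:Q\to R_{\lambda^0}\otimes\wedge^gT^*$ is an isomorphism that carries $Q_{\le n}$ onto the elements of degree at most $n$, that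 is, onto the image of $\bigoplus_{m\le n}R_m$.
\end{enumerate}
\end{theorem}

\begin{proof}
We use the graded Nakayama lemma: if $M$ is a graded module, bounded below, over a polynomial ring whose variables have positive degrees and generate the ideal $\mathfrak m$, then homogeneous elements generate $M$ if and only if their images span $M/\mathfrak mM$.

(1) By Theorem~\ref{thm:A}, $\operatorname{ev}$ induces bijections $Q_n=Q_{\le n}/Q_{\le n-1}\to\operatorname{gr}_nA\otimes\wedge^gT^*$, and, by Proposition~\ref{prop:exh}, a bijection $Q\to A\,\mathrm{vol}$. Both are $\mathcal D$-linear. Exactness follows from Lemma~\ref{lem:res}, and the entries of $d$ are linear combinations of the $\partial_i$.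

(2) Since $d(\mathcal D\otimes E^{g-1})\subset\mathcal D_+\otimes E^g$, we have $Q/\mathcal D_+Q=E^g$. Apply the graded Nakayama lemma to $Q\cong\operatorname{gr}A$. The dimension of $E^g$ follows from \eqref{eq:lef}.

(3) Let $M=\operatorname{gr}A\cong Q$. The graded spaces $\operatorname{Tor}^{\mathcal D}_j(\mathbb C,M)$, with $\mathbb C=\mathcal D/\mathcal D_+$, can be computed from a free resolution of either argument. The minimal resolution (1), tensored with $\mathbb C$, has zero differentials, so $\operatorname{Tor}_{g-k}$ is $E^k$ with degrees raised by $g^2$. The Koszul resolution of $\mathbb C$ gives the complex $M\otimes\wedge^j\langle\xi_1,\dots,\xi_g\rangle$, $\deg\xi_i=2i-1$, whose differential applies $\partial_i$ and deletes $\xi_i$. Contraction with $\mathrm{vol}$, which sends $\xi_K$ to $\pm du_{K^c}$, identifies it up to signs with $(M\otimes\wedge^{g-j}T^*,d)$ and lowers degrees by $\|K\|+\|K^c\|=g^2$. The two shifts cancel, which gives the first claim. By (1) and Lemma~\ref{lem:hilb}, $\operatorname{ch}\operatorname{gr}A=C(q)$. So the surjection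 $\bar\epsilon:\bar R\to\operatorname{gr}A$ of Proposition~\ref{prop:bound} is between spaces with the same Hilbert series (Lemma~\ref{lem:free}) and is an isomorphism.

(4) The identities needed to define $\operatorname{ev}$ over $R$ are known on nonsingular curves, and freeness transports them. Precisely:
\begin{equation}\label{eq:dense}
\text{an element of $R$ whose image in $R_{\lambda^0}$ is zero for all nonsingular $\lambda^0$ is zero.}
\end{equation}
For its coordinates in a basis of $R$ over $\mathbb C[\lambda]$ (Lemma~\ref{lem:free}) are polynomials that vanish wherever the discriminant of $f$ does not. For nonsingular $\lambda^0$ we identify $R_{\lambda^0}$ with the ring $A$ of the corresponding curve by Proposition~\ref{prop:exh}; then the map $S\to R_{\lambda^0}$ is $\epsilon$, and $\epsilon\delta_j=\partial_j\epsilon$.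

If $r\in(r_0,\dots,r_{g-1})$, then $\epsilon(\delta_jr)=\partial_j\epsilon(r)=0$, so $\delta_jr$ is zero in $R$ by \eqref{eq:dense}. Hence $\delta_j$ induces a derivation $\partial_j$ of $R$, of degree $2j-1$. For $s\in R$, the element $[\partial_i,\partial_j]s$ maps to zero in each such $A$, and so does $\partial_kp_{ij}-\partial_jp_{ik}$, because its image is $\wp_{ijk}-\wp_{ikj}$ by Lemma~\ref{lem:wp}. By \eqref{eq:dense} both vanish in $R$. So $\mathcal D$ acts on $R$, the forms $-\sum_jp_{ij}\,du_j\in R\otimes T^*$ are closed, and $p_{ij}=p_{ji}$. These are the only properties used in Section~\ref{ss:Q}, so $\operatorname{ev}:Q\otimes\mathbb C[\lambda]\to R\otimes\wedge^gT^*$ is defined. It is $\mathbb C[\lambda]$-linear, and it preserves degrees (those of $R$ on the target), since a minor $\det(p_{ik})_{i\in I,k\in K}$ is homogeneous of degree $\|I\|+\|K\|$.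

Reduce modulo $(\lambda)$ and use the isomorphism $\bar\epsilon:R/(\lambda)R\to\operatorname{gr}A$ of (3) for one nonsingular $\lambda^0$. By \eqref{eq:lead}, $\bar\epsilon$ sends the residue of $s\in S_n$ to the class of $\epsilon(s)$ in $\operatorname{gr}_nA$. Applying this to $s$ and to $\delta_js$ shows that $\bar\epsilon$ intertwines the $\partial_j$. It sends $p_{ij}$ to the class of $\wp_{ij}$, because the constant of Lemma~\ref{lem:wp} has degree $0<2i+2j-2$. So $\operatorname{ev}$ modulo $(\lambda)$ is the isomorphism $Q\to\operatorname{gr}A\otimes\wedge^gT^*$ of (1). By the graded Nakayama lemma over $\mathbb C[\lambda]$, $\operatorname{ev}$ is surjective. Source and target are free over $\mathbb C[\lambda]$, and both have Hilbert series $C(q)/\prod_{k=1}^{2g+1}(1-q^{2k})$. Hence $\operatorname{ev}$ is an isomorphism.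

Specializing at an arbitrary $\lambda^0$ gives an isomorphism $Q\to R_{\lambda^0}\otimes\wedge^gT^*$, which maps $Q_{\le n}$ into the elements of degree at most $n$. Conversely, an element of $R_m\otimes\wedge^gT^*$ is $\operatorname{ev}(\sum_lx_l\otimes s_l)$ with $x_l\in Q$ and $s_l\in\mathbb C[\lambda]$ homogeneous and $\deg x_l+\deg s_l=m$. Its specialization is the image of $\sum_ls_l(\lambda^0)\,x_l\in Q_{\le m}$.
\end{proof}

\begin{example}
Let $g=1$ and $f=x^3$. Then $R_0=\mathbb C[a_1,b_1]/(b_1^2-4a_1^3)$ is the ring of a cuspidal cubic, with $\partial a_1=b_1$, $\partial b_1=6a_1^2$ and $p_{11}=a_1$. Putting $a_1=u^{-2}$, $b_1=-2u^{-3}$, $\partial=d/du$ identifies $R_0$ with the span of $1,u^{-2},u^{-3},\dots$, which is $\mathbb C\cdot1\oplus\mathcal D\,u^{-2}\cong Q$, as part (4) predicts.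
\end{example}

\begin{remark}
Nonsingularity of $X$ enters through (S1)--(S3), the topology of Section~\ref{sec:top}, and the smoothness of $M_{\lambda^0}$ in Proposition~\ref{prop:exh}, which fails in the example above. The objects $Q$, $R$, $\delta_j$, $p_{ij}$ do not refer to a particular curve. This is why, in part (4), the conclusion passes from nonsingular curves to $\lambda=0$ through the associated graded module, and from there to every $\lambda^0$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Baker} Baker, 1897.
\bibitem{BEL} Buchstaber, Enolskii and Leykin, 1997.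
\bibitem{Nak} Atsushi Nakayashiki, \emph{On Hyperelliptic Abelian Functions of Genus 3}, arXiv:0809.3303 (2008).
\end{thebibliography}
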